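# Twisted differential polynomials and the uniqueness of spherically complete immediate extensions

## 1. The twist $\partial\mapsto\partial+h$ on differential polynomials

Let $L$ be a differential field of characteristic $0$ with derivation $\partial$. We write $y'=\partial y$, $y^{(l)}=\partial^l y$, $g^\dagger=g'/g$ for $g\neq0$, and $L\{Y\}=L[Y,Y',Y'',\dots]$. For $h\in L$ put
$$\omega_0(h)=1,\qquad \omega_{m+1}(h)=\omega_m(h)'+h\,\omega_m(h).$$
The **twist by $h$** is the $L$-algebra endomorphism $\tau_h$ of $L\{Y\}$ with
$$\tau_h\big(Y^{(l)}\big)=\sum_{j\le l}\binom lj\,\omega_{l-j}(h)\,Y^{(j)} .\tag{1}$$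
So $\omega_1(h)=h$, $\omega_2(h)=h'+h^2$, $\tau_h(Y')=Y'+hY$ and $\tau_h(Y'')=Y''+2hY'+(h'+h^2)Y$. For instance
$$\tau_h\big(YY''-(Y')^2\big)=YY''+2hYY'+(h'+h^2)Y^2-(Y'+hY)^2=YY''-(Y')^2+h'Y^2 .$$

For $Q\in L\{Y\}$ let $Q_i$ be its homogeneous part of degree $i$, and put $Q_{+a}(Y)=Q(a+Y)$, $Q_{\times g}(Y)=Q(gY)$ and $\partial_jQ=\partial Q/\partial Y^{(j)}$. Here $Q(gY)$ means that $Y^{(l)}$ is replaced by $(gY)^{(l)}$. Note that $(Q_{+x})_{\times g}=(Q_{\times g})_{+x/g}$ for $g\ne0$, that $(Q_{\times g})_{\times w}=Q_{\times gw}$, and that $Q\mapsto Q_i$ commutes with $\times g$.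

**Lemma 1.** Let $h,h'\in L$ (two independent elements) and $Q\in L\{Y\}$.

1. $\tau_h\tau_{h'}=\tau_{h+h'}$ and $\tau_0=\mathrm{id}$. So $\tau_h$ is an automorphism, with inverse $\tau_{-h}$, and it preserves each homogeneous component.
2. If $Q$ is homogeneous of degree $d$ and $g\in L^\times$, then $Q_{\times g}=g^d\,\tau_{g^\dagger}(Q)$.
3. $\partial_j(\tau_hQ)=\sum_{l\ge j}\binom lj\,\omega_{l-j}(h)\,\tau_h(\partial_lQ)$.

*Proof.* (1) Identify linear forms with operators in $L[\partial]$ by $Y^{(l)}\leftrightarrow\partial^l$. We claim $(\partial+h)^l=\sum_j\binom lj\omega_{l-j}(h)\partial^j$. For $l=0$ this is clear, and multiplying by $\partial+h$ on the left gives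
$$\sum_j\binom lj\big(\omega_{l-j}(h)'+h\,\omega_{l-j}(h)\big)\partial^j+\sum_j\binom lj\omega_{l-j}(h)\partial^{j+1}=\sum_j\Big[\binom lj+\binom l{j-1}\Big]\omega_{l+1-j}(h)\,\partial^j ,$$
which is the formula for $l+1$ by Pascal's rule. Since $(\partial+h)a=a(\partial+h)+a'$ for $a\in L$, there is a ring endomorphism of $L[\partial]$ that is the identity on $L$ and sends $\partial$ to $\partial+h$. By the claim it is $\tau_h$ on linear forms. Now $\tau_h\tau_{h'}$ sends $\partial$ to $\partial+h+h'$, so it agrees with $\tau_{h+h'}$ on linear forms, hence on the generators $Y^{(l)}$, hence everywhere. Homogeneous components are preserved because each $Y^{(l)}$ goes to a linear form.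

(2) We have $\omega_m(g^\dagger)=g^{(m)}/g$ by induction, as $(g^{(m)}/g)'+g^\dagger g^{(m)}/g=g^{(m+1)}/g$. By Leibniz $(gY)^{(l)}=\sum_j\binom lj g^{(l-j)}Y^{(j)}=g\,\tau_{g^\dagger}(Y^{(l)})$. Substituting in a form of degree $d$ gives $g^d\tau_{g^\dagger}(Q)$.

(3) This is the chain rule for $\tau_hQ=Q(\tau_hY,\tau_hY',\dots)$, as $\partial_j(\tau_hY^{(l)})=\binom lj\omega_{l-j}(h)$ for $j\le l$ and $0$ for $j>l$. $\square$

Here is what the twist is for. In a valued field, looking at $Q$ "at scale $\gamma$" means looking at the size of $Q_{\times g}$ with $v(g)=\gamma$. Part (2) splits this size in two: the factor $g^d$, which depends only on $\gamma$, and the twist $\tau_{g^\dagger}$, which carries all effects of the derivation. Our problem is about transfinite sequences of scales $\gamma_\nu=v(g_\nu)$ that need not converge to any scale. We shall see that the logarithmic derivatives $g_\nu^\dagger$ nevertheless have a limit $h$, in a sense strong enough that the single twist $\tau_hQ$ describes $Q$ at all these scales. At the decisive moment $h$ must lie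 in a small field $K$, and there it will be $\frac1{d-1}b^\dagger$ for some $b\in K$.

## 2. Valued differential fields and the uniqueness property

Throughout, a **valued differential field** is a valued field $K$ of equicharacteristic zero with a derivation $\partial\colon K\to K$ that is continuous for the valuation topology. Write $v\colon K^\times\to\Gamma=v(K^\times)$, with $v(0)=\infty$, and let $\mathcal O$ be the valuation ring, $\mathfrak m$ its maximal ideal and $\operatorname{res}(K)=\mathcal O/\mathfrak m$. For another such field $L$ we write $\partial_L,\mathcal O_L,\mathfrak m_L$. An **extension** $L$ of $K$ is a valued differential field whose valued field structure and derivation extend those of $K$.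

**Definition (small derivation).** $K$ has small derivation if $\partial\mathfrak m\subseteq\mathfrak m$.

Then also $\partial\mathcal O\subseteq\mathcal O$. Indeed, if $x\in\mathcal O$ and $x'\notin\mathcal O$, put $y=1/x'\in\mathfrak m$; then $xy\in\mathfrak m$ but $(xy)'=1+xy'\in1+\mathfrak m$, a contradiction. So $\partial$ induces a derivation on $\operatorname{res}(K)$, which becomes the **differential residue field** of $K$. A valued differential subfield $E$ of a field with small derivation has small derivation, as $\mathfrak m_E=E\cap\mathfrak m$.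

**Definition (linearly surjective).** A differential field $E$ of characteristic zero is linearly surjective if for all $n\ge1$ and $a_1,\dots,a_n,b\in E$ the equation $y^{(n)}+a_1y^{(n-1)}+\dots+a_ny=b$ has a solution in $E$.

A field with trivial derivation is not linearly surjective, because $y'=1$ has no solution. A differentially closed field is linearly surjective: by its defining axioms, every differential polynomial of order $n\ge1$ has a zero in it.

**Definition (immediate, strict, spherically complete).** An extension $L$ of $K$ is immediate if it has the same value group and residue field as $K$. It is strict if for every $\phi\in K^\times$: $\partial\mathcal O\subseteq\phi\mathcal O$ implies $\partial_L\mathcal O_L\subseteq\phi\mathcal O_L$, and $\partial\mathfrak m\subseteq\phi\mathfrak m$ implies $\partial_L\mathfrak m_L\subseteq\phi\mathfrak m_L$. A valued field is spherically complete if every nonempty collection of closed balls that is totally ordered by inclusion has nonempty intersection.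

Taking $\phi=1$, we see that a strict extension of a field with small derivation has small derivation.

**Definition (uniqueness property).** $K$ has the uniqueness property if any two spherically complete immediate strict extensions of $K$ are isomorphic over $K$ as valued differential fields.

We use one known fact without proof: *every valued differential field has an immediate strict extension that is spherically complete.* The conjecture to be decided is: if $K$ has small derivation and $\operatorname{res}(K)$ is linearly surjective, then $K$ has the uniqueness property. The source of the problem is Matthias Aschenbrenner, Lou van den Dries and Joris van der Hoeven, "Maximal immediate extensions of valued differential fields", arXiv:1701.06691 (2017).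

**Example 1 (Hahn fields).** Let $\Gamma$ be an ordered abelian group, $k$ a differential field of characteristic $0$ and $\lambda\in\operatorname{Hom}(\Gamma,k)$. On $F=k((t^\Gamma))$, the field of series with well-ordered support, put
$$\partial\Big(\sum c_\gamma t^\gamma\Big)=\sum\big(c_\gamma'+\lambda(\gamma)c_\gamma\big)t^\gamma .$$
This is a derivation because $\lambda$ is additive. As $v(\partial x)\ge v(x)$, it is small and continuous, and the differential residue field is $k$. Moreover $F$ is spherically complete. Given a chain of balls $\{x:v(x-x_i)\ge r_i\}$, let $x$ have at $t^\gamma$ the coefficient of any $x_i$ with $r_i>\gamma$ if there is such an $i$, and $0$ otherwise. This is well defined: of two nested balls with radii $>\gamma$, the center of the smaller lies in the larger, so the two centers agree at $t^\gamma$. Below $r_i$ the series $x$ agrees with $x_i$. So its support is well ordered (a descending sequence in the support starts below some $r_i$ and would lie in the support of $x_i$), and $x$ is in all the balls. With the restricted derivation,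 $F$ is immediate over the fraction field $k(t^\Gamma)$ of $k[t^\Gamma]$.

By contrast $k(t)$ with the $t$-adic valuation is not spherically complete. With $s_n=\sum_{i\le n}t^i/i!$, a point in all balls $\{x:v(x-s_n)\ge n+1\}$ would be a rational function with Laurent expansion $\sum t^i/i!$, and the exponential series is not rational.

**Example 2 (a field with a large logarithmic derivative).** Let $\Gamma=\mathbb Z\times\mathbb Z$ be ordered lexicographically, and write the monomials of the Hahn field over a field of constants $k$ as $s^it^j$, with $v(s)=(0,1)$ and $v(t)=(1,0)$. Let $\partial_1,\partial_2$ multiply the coefficient of $s^it^j$ by $i$, respectively $j$; these are derivations as in Example 1. Put $\partial=\partial_1+s^{-1}\partial_2$, so $s'=s$ and $t'=s^{-1}t$. This derivation is small. Indeed, if $x\in\mathfrak m$, then $v(\partial_1x)\ge v(x)>0$; the terms of $\partial_2x$ come from terms of $x$ with $j\ne0$, hence $j\ge1$, so $s^{-1}\partial_2x$ has only terms $s^{i-1}t^j$ with $j\ge1$, which are in $\mathfrak m$. Here $v(t^\dagger)=-(0,1)<0$: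 a logarithmic derivative can be large, but only by an amount infinitesimal compared with $v(t)$. Section 3 shows that this is the general picture.

**Example 3 (zero derivation).** Let $\partial=0$ on $K$, with $\Gamma\ne\{0\}$. If $L$ is an immediate strict extension, then $\partial_L\mathcal O_L\subseteq\phi\mathcal O_L$ for all $\phi\in K^\times$, so $\partial_L=0$. Thus the question becomes the one for valued fields, and $K$ has the uniqueness property by Kaplansky's theorem in equicharacteristic zero. Yet $\operatorname{res}(K)$ is not linearly surjective. So linear surjectivity is not necessary for an individual $K$. The converse below is about all $K$ with a given residue field.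

The conjecture is true. "d-" abbreviates "differential(ly)".

**Theorem 1 (embedding).** Let $K$ have small derivation and linearly surjective $\operatorname{res}(K)$. Let $M$ be an immediate extension of $K$ with small derivation. Let $L$ be a spherically complete extension of $K$ with small derivation and linearly surjective $\operatorname{res}(L)$ ($L$ need not be immediate over $K$). Then $M$ embeds into $L$ over $K$ as a valued differential field.

**Theorem 2 (the conjecture).** If $K$ has small derivation and $\operatorname{res}(K)$ is linearly surjective, then $K$ has the uniqueness property.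

**Theorem 3.** Let $K$ be as in Theorem 2. Any two immediate d-algebraic extensions of $K$ with small derivation that are d-algebraically maximal (that is, have no proper immediate d-algebraic extension with small derivation) are isomorphic over $K$.

**Theorem 4 (converse).** Let $k$ be a differential field of characteristic $0$. Then $k$ is linearly surjective if and only if every valued differential field with small derivation and differential residue field isomorphic to $k$ has the uniqueness property. If $k$ is not linearly surjective, there is a counterexample with value group contained in $\mathbb R$.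

## 3. Logarithmic derivatives and convex subgroups

In Sections 3–5, $L$ is a valued differential field with small derivation and value group $\Gamma$. This section bounds $g^\dagger$ in terms of $v(g)$.

For $0\ne\delta\in\Gamma$ let
$$o(\delta)=\{\gamma\in\Gamma: n|\gamma|<|\delta|\text{ for all }n\ge1\},$$
a convex subgroup not containing $\delta$. If $\Gamma\subseteq\mathbb R$, then $o(\delta)=\{0\}$ always. In Example 2, $o(v(t))=\{0\}\times\mathbb Z$ and $o(v(s))=\{0\}$. The following facts are immediate from the definition, for $m\ge1$ and a convex subgroup $\Delta$.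

- $o(m\delta)=o(\delta)$.
- If $\delta^*-\delta\in o(\delta)$, then $\delta^*\ne0$ has the sign of $\delta$ and $o(\delta^*)=o(\delta)$.
- If $m\gamma\in\Delta$, then $\gamma\in\Delta$.
- If $0\ne\delta\in\Delta$, then $o(\delta)\subseteq\Delta$.

Put $\mathcal O_\Delta=\{x\in L: x=0\text{ or }v(x)\ge\delta\text{ for some }\delta\in\Delta\}$. This is a subring of $L$ containing $\mathcal O$. For $\gamma,\gamma^*\in\Gamma$ we write $\gamma\equiv\gamma^*\pmod\Delta$ for $\gamma-\gamma^*\in\Delta$.

**Lemma 2.** If $g\in L^\times$ and $v(g^\dagger)<0$, then $v(g)\ne0$ and $v(g^\dagger)\in o(v(g))$.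

*Proof.* If $v(g)=0$, then $g'\in\mathcal O$, so $g^\dagger\in\mathcal O$, a contradiction. As $(g^{-1})^\dagger=-g^\dagger$, we may assume $v(g)>0$. Let $y=1/g^\dagger$, so $0\ne y\in\mathfrak m$. We must show $nv(y)<v(g)$ for all $n\ge1$. Otherwise take $n\ge1$ minimal with $nv(y)\ge v(g)$, and put $z=g/y^{n-1}$. By minimality $(n-1)v(y)<v(g)$, so $0<v(z)\le v(y)$. Moreover
$$z^\dagger=g^\dagger-(n-1)y^\dagger=\frac{1-(n-1)y'}{y},\qquad y'\in\mathfrak m,$$
so $v(z^\dagger)=-v(y)$ and $v(z')=v(z)-v(y)\le0$. This contradicts $z\in\mathfrak m$. $\square$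

**Lemma 3.** Let $\Delta\subseteq\Gamma$ be a convex subgroup and $w\in L^\times$.

1. If $v(w)\in\Delta$, then $w^\dagger\in\mathcal O_\Delta$.
2. If $v(w)\ne0$, then $w^\dagger\in\mathcal O_{o(v(w))}$.
3. $\partial\mathcal O_\Delta\subseteq\mathcal O_\Delta$.

*Proof.* If $v(w^\dagger)\ge0$, then (1) and (2) are clear. Otherwise Lemma 2 gives $v(w)\ne0$ and $v(w^\dagger)\in o(v(w))$, which is (2); and $o(v(w))\subseteq\Delta$ if $v(w)\in\Delta$, which is (1). For (3), if $v(x)\ge0$, then $x'\in\mathcal O\subseteq\mathcal O_\Delta$. If $x\in\mathcal O_\Delta$ and $v(x)<0$, then $v(x)\in\Delta$ by convexity, and $x'=x\,x^\dagger\in\mathcal O_\Delta$ by (1). $\square$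

**Remark (continuity).** If $0\ne x\in\mathfrak m$ and $x'\ne0$, then $v(x')=v(x)+v(x^\dagger)$ with $v(x^\dagger)\ge0$ or $2|v(x^\dagger)|<v(x)$. In both cases $2v(x')>v(x)$. So for $\gamma\ge0$, $v(x)>2\gamma$ implies $v(x')>\gamma$. Lemma 2 used only $\partial\mathfrak m\subseteq\mathfrak m$. Hence a derivation with $\partial\mathfrak m\subseteq\mathfrak m$ is automatically continuous.

## 4. A differential polynomial seen at scale $\gamma$

This section defines the size $v_Q(\gamma)$ of $Q$ at scale $\gamma$ and reads off which degrees dominate there. For $Q\in L\{Y\}$ let $v(Q)$ be the minimum of the valuations of its coefficients, with $v(0)=\infty$.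

**Lemma 4.** If $\Delta$ is a convex subgroup, $h\in\mathcal O_\Delta$ and $Q\ne0$, then $v(\tau_hQ)-v(Q)\in\Delta$.

*Proof.* By Lemma 3(3), all $\omega_m(\pm h)$ lie in $\mathcal O_\Delta$. The coefficients of $\tau_hQ$ are integer combinations of coefficients of $Q$ times finitely many products of elements $\omega_m(h)$. So $v(\tau_hQ)\ge v(Q)+\varepsilon$ with $\varepsilon\in\Delta$. Likewise $v(Q)=v(\tau_{-h}\tau_hQ)\ge v(\tau_hQ)+\varepsilon^*$ with $\varepsilon^*\in\Delta$. Hence $\varepsilon\le v(\tau_hQ)-v(Q)\le-\varepsilon^*$; use convexity. $\square$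

If $v(u)=0$, then $u^\dagger\in\mathcal O=\mathcal O_{\{0\}}$. Lemma 1(2) and Lemma 4 with $\Delta=\{0\}$, applied to each $Q_i$, give $v(Q_{\times u})=v(Q)$. As $Q_{\times gu}=(Q_{\times g})_{\times u}$, we may define for $Q\ne0$
$$v_Q(\gamma):=v(Q_{\times g})\quad\text{for any }g\text{ with }v(g)=\gamma,$$
and $v_0:=\infty$. Then $v_Q(\gamma)=\min_iv_{Q_i}(\gamma)$. Without derivatives this is the familiar function: $v_{cY^d}(\gamma)=v(c)+d\gamma$. In Example 2, $Q=Y'$ has $Q_{\times t}=t(Y'+s^{-1}Y)$, so $v_Q(v(t))=v(t)-v(s)$ while $v_Q(0)=0$: slope $1$ up to an error in $o(v(t))$. This is general.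

**Lemma 5.** Let $Q\ne0$ be homogeneous of degree $d$, and $\gamma,\delta\in\Gamma$ with $\delta\ne0$. Then $v_Q(\gamma+\delta)-v_Q(\gamma)-d\delta\in o(\delta)$. Hence $v_Q$ is strictly increasing if $d\ge1$, and if $Q^*\ne0$ is homogeneous of degree $d^*>d$, then $v_{Q^*}-v_Q$ is strictly increasing.

*Proof.* Let $v(g)=\gamma$, $v(w)=\delta$. Then $Q_{\times gw}=w^d\tau_{w^\dagger}(Q_{\times g})$ by Lemma 1(2), and $w^\dagger\in\mathcal O_{o(\delta)}$ by Lemma 3(2); apply Lemma 4. For $\delta>0$ the increments of $v_Q$ and $v_{Q^*}-v_Q$ are $d\delta$ and $(d^*-d)\delta$ up to elements of $o(\delta)$, hence positive. $\square$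

**Definition (dominant degree).** For $Q\ne0$ let $N_\gamma(Q)=\{i:v_{Q_i}(\gamma)=v_Q(\gamma)\}$, $\operatorname{ddeg}_\gamma Q=\max N_\gamma(Q)$ and $\operatorname{dmul}_\gamma Q=\min N_\gamma(Q)$.

For example $Q=1+Y'+Y^2$ over $k((t))$ with $k$ constant and $\partial=t\,d/dt$ has $v_{Q_1}(\gamma)=\gamma$ and $v_{Q_2}(\gamma)=2\gamma$. So $N_\gamma(Q)$ is $\{2\}$ for $\gamma<0$, $\{0,1,2\}$ for $\gamma=0$ and $\{0\}$ for $\gamma>0$.

**Lemma 6.** Let $Q\neq0$.

1. If $\gamma<\gamma^*$, then $\operatorname{ddeg}_{\gamma^*}Q\le\operatorname{dmul}_\gamma Q\le\operatorname{ddeg}_\gamma Q$.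
2. If $v(x)\ge\gamma$, then $\operatorname{ddeg}_\gamma Q_{+x}=\operatorname{ddeg}_\gamma Q$.

*Proof.* (1) Let $m=\operatorname{dmul}_\gamma Q$. If $j>m$ and $Q_j\ne0$, then $v_{Q_j}(\gamma)\ge v_{Q_m}(\gamma)$, so $v_{Q_j}(\gamma^*)>v_{Q_m}(\gamma^*)$ by Lemma 5. Thus no $j>m$ is in $N_{\gamma^*}(Q)$.

(2) Let $v(g)=\gamma$ and $v(c)=v(Q_{\times g})$. Then $\operatorname{ddeg}_\gamma Q$ is the degree of the reduction $q\in\operatorname{res}(L)\{Y\}$ of $c^{-1}Q_{\times g}$. As $x/g\in\mathcal O$ and $\partial\mathcal O\subseteq\mathcal O$, the polynomial $c^{-1}(Q_{+x})_{\times g}=(c^{-1}Q_{\times g})_{+x/g}$ has coefficients in $\mathcal O$, and its reduction is $q$ translated by the residue of $x/g$. This is nonzero of the same degree as $q$. $\square$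

## 5. Limits of logarithmic derivatives

Suppose the scales $\gamma_\nu$ close in on each other, in the sense that later differences are infinitesimal compared with earlier ones. There may be no scale $\gamma$ that they approach. The next lemma shows that the twists still approach one.

**Lemma 7 (stabilization).** Let $L$ be spherically complete and $\lambda$ a limit ordinal. Let $(\gamma_\nu)_{\nu<\lambda}$ be in $\Gamma$ and let $\Delta_\nu$ be convex subgroups such that
$$\gamma_\mu\ne\gamma_\nu,\quad o(\gamma_\mu-\gamma_\nu)=\Delta_\nu\ \ (\nu<\mu),\qquad \gamma_{\mu'}-\gamma_\mu\in\Delta_\nu\ \ (\nu<\mu<\mu').\tag{2}$$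
Let $v(g_\nu)=\gamma_\nu$ and $h_\nu=g_\nu^\dagger$. Then there is $h\in L$ with $h_\nu-h\in\mathcal O_{\Delta_\nu}$ for all $\nu$. For any such $h$ and any nonzero homogeneous $Q\in L\{Y\}$ of degree $d$,
$$v_Q(\gamma_\nu)\equiv d\gamma_\nu+v(\tau_hQ)\pmod{\Delta_\nu}\quad\text{for all }\nu.\tag{3}$$

*Proof.* For $\nu<\mu$ we have $h_\mu-h_\nu=(g_\mu/g_\nu)^\dagger\in\mathcal O_{\Delta_\nu}$ by Lemma 3(2). Put $\delta_\nu=|\gamma_{\nu+1}-\gamma_\nu|$ and $C_\nu=\{x:v(x-h_\nu)\ge-\delta_\nu\}$, a closed ball. As $\Delta_\nu=o(\delta_\nu)$, every element of $\Delta_\nu$ is $>-\delta_\nu$, so $h_\nu+\mathcal O_{\Delta_\nu}\subseteq C_\nu$. Let $\nu<\mu$ and $x\in C_\mu$. Then $\delta_\mu=|\gamma_{\mu+1}-\gamma_\mu|\in\Delta_\nu$ by (2), so $x-h_\mu\in\mathcal O_{\Delta_\nu}$, and hence $x-h_\nu\in\mathcal O_{\Delta_\nu}$. Thus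
$$C_\mu\subseteq h_\nu+\mathcal O_{\Delta_\nu}\subseteq C_\nu\qquad(\nu<\mu).$$
By spherical completeness there is $h\in\bigcap_\nu C_\nu$, and $h\in C_{\nu+1}\subseteq h_\nu+\mathcal O_{\Delta_\nu}$ for each $\nu$.

For (3), Lemma 1 gives $v_Q(\gamma_\nu)-d\gamma_\nu=v(\tau_{h_\nu}Q)=v\big(\tau_{h_\nu-h}(\tau_hQ)\big)$, and by Lemma 4 this differs from $v(\tau_hQ)$ by an element of $\Delta_\nu$. $\square$

The first application says that an equation "$v_A(\gamma)=\beta$" for linear $A$ is always solvable. In Example 2 with $A=Y'$ one checks it by hand: for $g=s^it^j$ we have $g^\dagger=i+js^{-1}$ and $v_A(v(g))=v(g)+\min(0,v(g^\dagger))$. This is $(0,i)$ if $j=0$ and $(j,i-1)$ if $j\ne0$, so all of $\Gamma$ is attained.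

**Lemma 8.** Let $L$ be spherically complete, $A\in L\{Y\}$ nonzero homogeneous of degree $1$, and $\beta\in\Gamma$. Then $v_A(\gamma)=\beta$ for some $\gamma\in\Gamma$.

*Proof.* Since $v_A$ has slope $1$ up to smaller errors, we correct $\gamma$ by the defect $e(\gamma)=\beta-v_A(\gamma)$ and repeat. Suppose $e(\gamma)\ne0$ for all $\gamma$. We construct $\gamma_\nu\in\Gamma$ for all ordinals $\nu$ with
$$\gamma_\mu-\gamma_\nu-e(\gamma_\nu)\in\Delta_\nu:=o(e(\gamma_\nu))\qquad(\nu<\mu).\tag{4}$$

*Consequences of (4).* For $\nu<\mu$, (4) gives $\gamma_\mu\ne\gamma_\nu$ and $o(\gamma_\mu-\gamma_\nu)=\Delta_\nu$. By Lemma 5, $v_A(\gamma_\mu)-v_A(\gamma_\nu)\in(\gamma_\mu-\gamma_\nu)+\Delta_\nu$, so $e(\gamma_\mu)\in e(\gamma_\nu)-(\gamma_\mu-\gamma_\nu)+\Delta_\nu=\Delta_\nu$. Thus $e(\gamma_\mu)\in\Delta_\nu$ and $\Delta_\mu\subseteq\Delta_\nu$. The $\gamma_\nu$ are pairwise distinct, which is absurd for a sequence in a set indexed by all ordinals. So the construction proves the lemma.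

*Construction.* Take $\gamma_0$ arbitrary and $\gamma_{\nu+1}=\gamma_\nu+e(\gamma_\nu)$. Then (4) holds for the pair $\nu<\nu+1$, and for $\mu<\nu$
$$\gamma_{\nu+1}-\gamma_\mu-e(\gamma_\mu)=\big(\gamma_\nu-\gamma_\mu-e(\gamma_\mu)\big)+e(\gamma_\nu)\in\Delta_\mu .$$
At a limit $\lambda$, for $\nu<\mu<\mu'<\lambda$ we have $\gamma_{\mu'}-\gamma_\mu\in e(\gamma_\mu)+\Delta_\mu\subseteq\Delta_\nu$, so (2) holds. Lemma 7 gives $h$, and with $\alpha=v(\tau_hA)$ we have $v_A(\gamma_\nu)-\gamma_\nu-\alpha\in\Delta_\nu$ for all $\nu<\lambda$. Put $\gamma_\lambda=\beta-\alpha$. Then $\gamma_\lambda-\gamma_\nu-e(\gamma_\nu)=v_A(\gamma_\nu)-\gamma_\nu-\alpha\in\Delta_\nu$. $\square$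

## 6. Cuts and the number $D(Q)$

From now on $K$ has small derivation and value group $\Gamma$. To embed one extension of $K$ into another we adjoin one element at a time, and an element of an immediate extension is described by its approximations from $K$. This section attaches to such approximations a number that measures whether they force $Q$ to be nonzero.

**Definition (approximating sequence, limit).** Let $\kappa$ be an infinite regular cardinal, $(\gamma_\rho)_{\rho<\kappa}$ strictly increasing in $\Gamma$, and $(a_\rho)_{\rho<\kappa}$ in $K$ with $v(a_\sigma-a_\rho)=\gamma_\rho$ for $\rho<\sigma$. In an extension $L$ of $K$ with small derivation, $b\in L$ is a limit of $(a_\rho)$ if $v(b-a_\rho)\ge\gamma_\rho$ for all $\rho$.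

The balls $\{x\in L:v(x-a_\rho)\ge\gamma_\rho\}$ are nested, so limits exist in $L$ if $L$ is spherically complete. By the existence theorem, limits exist in some spherically complete immediate strict extension of $K$.

Let $0\ne Q\in K\{Y\}$ and let $b\in L$ be a limit. Lemma 6(2), applied to $Q_{+a_\rho}$ and $x=b-a_\rho$, gives
$$\operatorname{ddeg}_{\gamma_\rho}Q_{+b}=\operatorname{ddeg}_{\gamma_\rho}Q_{+a_\rho},$$
and the right side does not depend on $L$ or $b$. By Lemma 6(1) it is weakly decreasing in $\rho$, hence eventually constant.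

**Definition ($D(Q)$).** $D(Q)$ is the eventual value of $\operatorname{ddeg}_{\gamma_\rho}Q_{+a_\rho}$.

With $d=D(Q)$, for all $\rho$ from which the value is constant, and for every limit $b$,
$$N_{\gamma_\rho}(Q_{+b})=\{d\},\tag{5}$$
because $d=\operatorname{ddeg}_{\gamma_{\rho+1}}Q_{+b}\le\operatorname{dmul}_{\gamma_\rho}Q_{+b}\le\operatorname{ddeg}_{\gamma_\rho}Q_{+b}=d$. If $Q\in K^\times$, then $D(Q)=0$.

**Example 4.** Let $K=k(t)$, $k$ constant, $\partial=t\,d/dt$, $a_n=\sum_{i\le n}t^i/i!$ and $\gamma_n=n+1$. In $k((t))$ the only limit is $a=\sum_it^i/i!$, and $a'=ta$. For $Q=Y'-tY$ we get $Q_{+a}=Q$, homogeneous of degree $1$, so $D(Q)=1$; likewise $D(Q^2)=2$. For $Q=Y$, $Q_{+a}=a+Y$ with $v(a)=0<\gamma_n$, so $D(Y)=0$.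

**Lemma 9.** Suppose $D(Q)=0$. Then for every limit $b$ (in any $L$): $Q(b)\ne0$ and $v(Q(b))=v(Q(a_\rho))$ for all large $\rho$. So $v(Q(b))$ lies in $\Gamma$ and is the same for all limits in all extensions.

*Proof.* Let $R=Q_{+b}$. For large $\rho$, (5) says $v(R_0)<v_{R_i}(\gamma_\rho)$ for $i\ge1$; in particular $R_0=Q(b)\ne0$. Write $a_\rho=b+g_\rho u$ with $v(g_\rho)=\gamma_\rho$ and $u\in\mathcal O_L$. Then $Q(a_\rho)=R_0+\sum_{i\ge1}(R_i)_{\times g_\rho}(u)$. All $u^{(l)}$ are in $\mathcal O_L$, so the terms with $i\ge1$ have valuation at least $v_{R_i}(\gamma_\rho)>v(R_0)$. Hence $v(Q(a_\rho))=v(Q(b))$. "Large" depends only on when $\operatorname{ddeg}_{\gamma_\rho}Q_{+a_\rho}$ becomes constant, hence not on $b$ or $L$. $\square$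

So polynomials with $D(Q)=0$ are harmless. If some $Q$ has $D(Q)\ge1$, we take a simplest one.

**Definition (complexity).** The complexity of $P\in K\{Y\}\setminus K$ is the triple (order $r$, degree in $Y^{(r)}$, total degree), ordered lexicographically. Nonzero elements of $K$ have smaller complexity than all of these.

Complexities are well ordered. If $P\notin K$, any nonzero $K$-linear combination $Q$ of the $\partial_lP$ has smaller complexity than $P$: its order is at most $r$, its degree in $Y^{(r)}$ is at most that of $P$, and its total degree is smaller.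

## 7. A simplest $P$ with $D(P)\ge1$ has $D(P)=1$

**Proposition 10.** Suppose $P$ has minimal complexity among the $Q\in K\{Y\}\setminus\{0\}$ with $D(Q)\ge1$. Then $D(P)=1$.

This is what will make Newton's method applicable: near the cut, $P$ is dominated by a linear form.

### Polynomials without derivatives

Let us first look at the analog for $P\in K[Y]$, with minimal degree among the nonzero polynomials in $K[Y]$ with $D\ge1$. Let $a$ be a limit, $R=P_{+a}$, $d=D(P)$. Write $R_i=r_iY^i$, so $v_{R_i}(\gamma)=v(r_i)+i\gamma$. Then $\partial_0R=(\partial_0P)_{+a}$ has $(\partial_0R)_i=(i+1)r_{i+1}Y^i$, and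
$$v_{(\partial_0R)_i}(\gamma)=v_{R_{i+1}}(\gamma)-\gamma .$$
So for large $\rho$, $N_{\gamma_\rho}(R)=\{d\}$ gives $N_{\gamma_\rho}(\partial_0R)=\{d-1\}$, that is, $D(\partial_0P)=d-1$. As $\partial_0P$ has smaller degree, minimality forces $d=1$. Taking a derivative lowers $D$ by one.

### What goes wrong with derivatives

Try the same for $P\in K\{Y\}$. Suppose $d=D(P)\ge2$. Fix a large $\rho$ and $g\in K$ with $v(g)=\gamma_\rho$, and let $G=(P_{+a})_{\times g}$, so $v(G_d)<v(G_i)$ for $i\ne d$. Choose $j$ such that $v(\partial_jG_d)=v(G_d)$; this is possible since the residue characteristic is $0$. By the chain rule $\partial_jG=(Q_{+a})_{\times g}$ with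
$$Q=\sum_{l\ge j}\binom lj g^{(l-j)}\partial_lP=g\sum_{l\ge j}\binom lj\,\omega_{l-j}(g^\dagger)\,\partial_lP ,$$
and $\operatorname{ddeg}_{\gamma_\rho}Q_{+a}=d-1\ge1$, as before. But $D(Q)$ is about all later scales, and $Q$ depends on $\rho$ through $j$ and $g^\dagger$. At later scales we have another polynomial. So there is no contradiction: minimality of $P$ only says that each of these $Q$ loses its dominant degree $d-1$ at some later scale.

There are two ideas. First, the statement "$D(Q)=0$" for each of these $Q$ is precise information: it determines the gap between $R_1$ and $R_d$ at scale $\gamma_\rho$ (Step 1). When $\Gamma\subseteq\mathbb R$ this information is already contradictory. Second, in general it shows that a subsequence of the scales satisfies (2), so that by stabilization one twist $h$ serves all scales at once; and the exact form of the gap provides such an $h$ in $K$. Then a single $Q$ over $K$ does what the varying $Q$ did.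

### The proof

Note $P\notin K$. Let $L$ be a spherically complete immediate strict extension of $K$ (it has small derivation), $a\in L$ a limit of $(a_\rho)$, $R=P_{+a}$ and $d=D(P)$. Suppose $d\ge2$. By (5) fix $\rho_0$ with
$$v_{R_d}(\gamma_\rho)<v_{R_i}(\gamma_\rho)\quad\text{for all }i\ne d,\ \rho\ge\rho_0.\tag{6}$$
Let $g_\rho\in K$ with $v(g_\rho)=\gamma_\rho$, and for $\rho\ge\rho_0$ let $\chi(\rho)=v_{R_1}(\gamma_\rho)-v_{R_d}(\gamma_\rho)>0$, possibly $\infty$ a priori.

**Step 1: computing the gap $\chi$.** We show that for each $\rho\ge\rho_0$ we have $\chi(\rho)<\infty$, and there is $\rho^+>\rho$ such that for all $\sigma\ge\rho^+$, with $\delta=\gamma_\sigma-\gamma_\rho$,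
$$\chi(\rho)-(d-1)\delta\in o(\delta).\tag{7}$$
Let $G=R_{\times g_\rho}$. Choose a monomial of $G_d$ whose coefficient has minimal valuation, and $j$ such that $Y^{(j)}$ divides it. The operator $\partial_j$ maps distinct monomials divisible by $Y^{(j)}$ to multiples of distinct monomials, the factors being positive integers, which are units. So $v(\partial_jG_d)=v(G_d)$. Put $Q=\sum_{l\ge j}\binom lj g_\rho^{(l-j)}\partial_lP\in K\{Y\}$. Since $G$ arises from $P$ by replacing $Y^{(l)}$ with $a^{(l)}+\sum_i\binom li g_\rho^{(l-i)}Y^{(i)}$, the chain rule gives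
$$T:=(Q_{+a})_{\times g_\rho}=\partial_jG,\qquad T_i=\partial_jG_{i+1}.$$
As $T_{d-1}=\partial_jG_d\ne0$, we have $Q\ne0$. It has smaller complexity than $P$, so $D(Q)=0$ by minimality. Now $v_{T_i}(\delta)=v_{(Q_{+a})_i}(\gamma_\sigma)$. So for all large $\sigma>\rho$, (5) for $Q$ and $d-1\ge1$ give $v(T_0)<v_{T_{d-1}}(\delta)$. In particular $T_0=\partial_jG_1\ne0$, so $G_1\ne0$ and $\chi(\rho)<\infty$. With Lemma 5,
$$v(G_1)\le v(T_0)<v_{T_{d-1}}(\delta)\in v(T_{d-1})+(d-1)\delta+o(\delta)=v(G_d)+(d-1)\delta+o(\delta).$$
As $\chi(\rho)=v(G_1)-v(G_d)$, this bounds $\chi(\rho)-(d-1)\delta$ from above by an element of $o(\delta)$. For the lower bound, (6) at $\sigma$ says $v_{G_1}(\delta)>v_{G_d}(\delta)$, so by Lemma 5 $v(G_1)+\delta>v(G_d)+d\delta+\varepsilon$ with $\varepsilon\in o(\delta)$, that is, $\chi(\rho)-(d-1)\delta>\varepsilon$. Now (7) follows by convexity of $o(\delta)$.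

*Remark (real value groups).* If $\Gamma\subseteq\mathbb R$, then $o(\delta)=\{0\}$, and (7) says $\chi(\rho)=(d-1)(\gamma_\sigma-\gamma_\rho)$ for all $\sigma\ge\rho^+$. This is impossible since $d\ge2$ and the $\gamma_\sigma$ are distinct. So in this case the proof is finished. The remaining steps deal with general $\Gamma$.

**Step 2: thinning, so that stabilization applies.** By regularity of $\kappa$, choose recursively $\rho_\nu$ with $\rho_0\le\rho_\nu<\kappa$ for $\nu<\kappa$ (the entry with $\nu=0$ being the $\rho_0$ fixed above), such that $\rho_\mu\ge\rho_\nu^+$ for $\nu<\mu$. This sequence is strictly increasing of length $\kappa$, hence cofinal in $\kappa$. From now on write $\gamma_\nu,g_\nu,\chi(\nu)$ for $\gamma_{\rho_\nu},g_{\rho_\nu},\chi(\rho_\nu)$, and put $h_\nu=g_\nu^\dagger\in K$ and $\Delta_\nu=o(\chi(\nu))$. Let $\nu<\mu$ and $\delta=\gamma_\mu-\gamma_\nu$. By (7), $\chi(\nu)$ differs from $(d-1)\delta$ by an element of $o(\delta)=o((d-1)\delta)$, so $\Delta_\nu=o(\delta)$. Thus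
$$o(\gamma_\mu-\gamma_\nu)=\Delta_\nu,\qquad \chi(\nu)\equiv(d-1)(\gamma_\mu-\gamma_\nu)\pmod{\Delta_\nu}\qquad(\nu<\mu).\tag{8}$$
Subtracting for two indices $\mu<\mu'$ above $\nu$ gives $(d-1)(\gamma_{\mu'}-\gamma_\mu)\in\Delta_\nu$, so $\gamma_{\mu'}-\gamma_\mu\in\Delta_\nu$. So (2) holds, with $\lambda=\kappa$.

**Step 3: finding a common twist $h$ in $K$.** We need $h\in K$ with $h_\nu-h\in\mathcal O_{\Delta_\nu}$ for all $\nu$. Lemma 7 gives such an element only in $L$. We use it to learn something about values, and then build a better one. Lemma 7 in $L$, applied to $R_1$ and $R_d$ (both nonzero), gives $\alpha_1,\alpha_d\in\Gamma_L=\Gamma$ with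
$$v_{R_i}(\gamma_\nu)\equiv i\gamma_\nu+\alpha_i\pmod{\Delta_\nu}\qquad(i=1,d).$$
With $\beta=\alpha_1-\alpha_d$ we get $\chi(\nu)\equiv\beta-(d-1)\gamma_\nu\pmod{\Delta_\nu}$. Comparing with (8),
$$(d-1)\gamma_\mu\equiv\beta\pmod{\Delta_\nu}\qquad(\nu<\mu).$$
Take $b\in K^\times$ with $v(b)=\beta$ and put $h=\frac1{d-1}b^\dagger\in K$; here $d\ge2$ is used. For $\nu<\mu$ we have $v(g_\mu^{d-1}/b)\in\Delta_\nu$, so $(d-1)(h_\mu-h)=(g_\mu^{d-1}/b)^\dagger\in\mathcal O_{\Delta_\nu}$ by Lemma 3(1), and hence $h_\mu-h\in\mathcal O_{\Delta_\nu}$. Also $h_\mu-h_\nu=(g_\mu/g_\nu)^\dagger\in\mathcal O_{\Delta_\nu}$ by Lemma 3(2). With $\mu=\nu+1$ we obtain $h_\nu-h\in\mathcal O_{\Delta_\nu}$.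

**Step 4: one $Q$ for all scales.** We repeat the derivative argument with $h$ in place of $g_\nu^\dagger$. Let $R^*=\tau_hR\in L\{Y\}$, so $R_d^*=\tau_hR_d\ne0$. As in Step 1, choose $j$ with $v(\partial_jR_d^*)=v(R_d^*)$, and put
$$Q=\sum_{l\ge j}\binom lj\,\omega_{l-j}(h)\,\partial_lP\in K\{Y\},\qquad T=Q_{+a}.$$
Here $Q$ is over $K$ because $h\in K$. As $\partial_lR=(\partial_lP)_{+a}$, Lemma 1(3) gives $\tau_hT=\partial_jR^*$. Its part of degree $d-1$ is $\partial_jR_d^*\ne0$. So $Q\ne0$, and $Q$ has smaller complexity than $P$. By (3) with this $h$, modulo $\Delta_\nu$,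
$$v_{R_i}(\gamma_\nu)\equiv i\gamma_\nu+v(R_i^*)\qquad(i=1,d),$$
$$v_{T_{d-1}}(\gamma_\nu)\equiv(d-1)\gamma_\nu+v(\tau_hT_{d-1})=(d-1)\gamma_\nu+v(\partial_jR_d^*)=(d-1)\gamma_\nu+v(R_d^*)\equiv v_{R_d}(\gamma_\nu)-\gamma_\nu .$$
Also $T_0=\tau_hT_0=\partial_jR_1^*$, so $v(T_0)\ge v(R_1^*)\equiv v_{R_1}(\gamma_\nu)-\gamma_\nu$. If $T_0\neq0$, then
$$v_{T_{d-1}}(\gamma_\nu)-v(T_0)\le-\chi(\nu)+\varepsilon\quad\text{with }\varepsilon\in\Delta_\nu=o(\chi(\nu)),$$
which is negative; and if $T_0=0$, then $v_{T_{d-1}}(\gamma_\nu)<\infty=v(T_0)$. As $d-1\ge1$, we get $0\notin N_{\gamma_\nu}(T)$, so $\operatorname{ddeg}_{\gamma_\nu}Q_{+a}\ge1$ for all $\nu$. The $\gamma_\nu$ are cofinal among the scales, so $D(Q)\ge1$. This contradicts the minimality of $P$. $\square$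

## 8. Zeros of $P$ at the cut when $D(P)=1$

This is the only place where linear surjectivity enters: it makes each Newton step possible.

**Proposition 11.** Let $L$ be a spherically complete extension of $K$ with small derivation and linearly surjective $\operatorname{res}(L)$. If $P\in K\{Y\}$ and $D(P)=1$, then $P(b)=0$ for some limit $b\in L$ of $(a_\rho)$.

*Proof.* Let $a\in L$ be a limit, $R=P_{+a}$ and $I=\{y\in L:v(y)>\gamma_\rho\text{ for all }\rho\}$. If $y\in I$, then $a+y$ is a limit, so we look for a zero of $R$ in $I$. Fix $\rho_0$ with $\operatorname{ddeg}_{\gamma_\rho}R=1$ for $\rho\ge\rho_0$. For $y\in I$, Lemma 6(2) gives $\operatorname{ddeg}_{\gamma_\rho}R_{+y}=1$ for all $\rho\ge\rho_0$, and then Lemma 6(1), applied to $\gamma_\rho<\gamma_{\rho+1}$, gives $N_{\gamma_\rho}(R_{+y})=\{1\}$ for all $\rho\ge\rho_0$.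

**Step 1: a Newton step.** Let $y\in I$ with $R(y)\ne0$, and $S=R_{+y}$; so $S_0=R(y)$ and $S_1\ne0$. We balance $S_0$ against $S_1$. By Lemma 8 there is $\zeta=\zeta(y)\in\Gamma_L$ with $v_{S_1}(\zeta)=v(S_0)$, unique since $v_{S_1}$ is strictly increasing. For $\rho\ge\rho_0$ we have $v_{S_1}(\gamma_\rho)<v(S_0)=v_{S_1}(\zeta)$, so $\zeta>\gamma_\rho$; hence $\zeta>\gamma_\rho$ for all $\rho$. For $i\ge2$ with $S_i\neq 0$ we have $v_{S_i}(\gamma_{\rho_0})>v_{S_1}(\gamma_{\rho_0})$, so by Lemma 5 $v_{S_i}(\zeta)>v_{S_1}(\zeta)$. Let $v(g)=\zeta$ and $v(c)=v(S_0)$. Then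
$$c^{-1}S_{\times g}=s_0+A+B,\qquad v(s_0)=v(A)=0,\quad v(B)>0,\tag{9}$$
where $A$ is homogeneous of degree $1$ and $B$ has only terms of degree $\ge2$. The reduction of $A$ is a nonzero linear form over $\operatorname{res}(L)$. Divide it by its leading coefficient; if its order is at least $1$, use linear surjectivity, and if its order is $0$, just solve. This gives $u\in\mathcal O_L$ with $s_0+A(u)\in\mathfrak m_L$. The residue of $u$ is nonzero, since $u\in\mathfrak m_L$ would give $A(u)\in\mathfrak m_L$, while $s_0$ is a unit. Put $z=gu$. Then $v(z)=\zeta$, and $R(y+z)=S(gu)=c\,(s_0+A(u)+B(u))$ gives $v(R(y+z))>v(R(y))$.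

From (9) we also obtain, for every $w\in L$ with $v(w)\ge\zeta$:

(a) $v(R(y+w))\ge v(R(y))$, because $R(y+w)=c\,\big(s_0+A(w/g)+B(w/g)\big)$ with $w/g\in\mathcal O_L$.

(b) $v_{(R_{+(y+w)})_1}(\zeta)=v(R(y))$, because $c^{-1}(S_{+w})_{\times g}=(c^{-1}S_{\times g})_{+w/g}$, and its degree-$1$ part is $A$ plus terms with coefficients in $\mathfrak m_L$.

**Step 2: transfinite iteration.** Suppose $R$ has no zero in $I$. We construct, for all ordinals $\nu$, elements $y_\nu\in I$, with $\zeta_\nu=\zeta(y_\nu)$, such that for $\nu<\mu$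
$$v(y_\mu-y_\nu)\ge\zeta_\nu,\qquad v(R(y_\mu))>v(R(y_\nu)),\qquad \zeta_\mu>\zeta_\nu .$$
This is absurd, because the values $v(R(y_\nu))\in\Gamma_L$ would be strictly increasing along all ordinals. The third inequality follows from the other two: by (b) with $y=y_\nu$ and $w=y_\mu-y_\nu$, and by the definition of $\zeta_\mu$,
$$v_{(R_{+y_\mu})_1}(\zeta_\nu)=v(R(y_\nu))<v(R(y_\mu))=v_{(R_{+y_\mu})_1}(\zeta_\mu),$$
and $v_{(R_{+y_\mu})_1}$ is strictly increasing.

Put $y_0=0$. Let $y_{\nu+1}=y_\nu+z$ with $z$ from the Newton step at $y_\nu$. As $v(z)=\zeta_\nu>\gamma_\rho$ for all $\rho$, $y_{\nu+1}\in I$. We have $v(R(y_{\nu+1}))>v(R(y_\nu))$, and for $\mu<\nu$, $v(y_{\nu+1}-y_\mu)\ge\min(\zeta_\nu,\zeta_\mu)=\zeta_\mu$. At a limit $\lambda$, the closed balls $\{x:v(x-y_\nu)\ge\zeta_\nu\}$ for $\nu<\lambda$ are nested, by the first and third inequality; let $y_\lambda$ be in their intersection. Then $v(y_\lambda)=v(y_\lambda-y_0)\ge\zeta_0$, so $y_\lambda\in I$. By (a) at $y_{\nu+1}$, $v(R(y_\lambda))\ge v(R(y_{\nu+1}))>v(R(y_\nu))$ for $\nu<\lambda$.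

So $R(y)=0$ for some $y\in I$, and $b=a+y$ is a limit with $P(b)=0$. $\square$

## 9. Extending embeddings, and Theorems 1, 2 and 3

We first produce approximating sequences from elements, then extend an embedding by one element.

**Lemma 12.** Let $N$ be an immediate extension of $E$, both with small derivation, and $a\in N\setminus E$. Then there are an infinite regular cardinal $\kappa$, a strictly increasing $(\gamma_\rho)_{\rho<\kappa}$ in $\Gamma_E$ and $(a_\rho)_{\rho<\kappa}$ in $E$ with $v(a_\sigma-a_\rho)=\gamma_\rho$ for $\rho<\sigma$, such that $a$ is a limit of $(a_\rho)$ and $(a_\rho)$ has no limit in $E$. In particular, a spherically complete $E$ has no proper immediate extension with small derivation.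

*Proof.* The set $S=\{v(a-x):x\in E\}\subseteq\Gamma_N=\Gamma_E$ has no largest element: given $x\in E$, take $e\in E$ with $v(e)=v(a-x)$ and $u\in\mathcal O_E$ with the same residue as $(a-x)/e$; then $v(a-x-eu)>v(a-x)$. Let $\kappa$ be the cofinality of $S$, an infinite regular cardinal, let $(\gamma_\rho)_{\rho<\kappa}$ be strictly increasing and cofinal in $S$, and let $a_\rho\in E$ with $v(a-a_\rho)=\gamma_\rho$. For $\rho<\sigma$, $a_\sigma-a_\rho=(a-a_\rho)-(a-a_\sigma)$ has valuation $\gamma_\rho$. So $a$ is a limit. If $x\in E$ were a limit, then $v(a-x)\ge\gamma_\rho$ for all $\rho$, so $v(a-x)=\max S$, a contradiction. If $E$ is spherically complete, a limit in $E$ does exist, so there is no such $a$. $\square$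

**Proposition 13 (extension step).** Let $E$ have small derivation and $\operatorname{res}(E)$ linearly surjective. Let $N_1$ be a spherically complete immediate extension of $E$ with small derivation, and $N_2$ a spherically complete extension of $E$ with small derivation and linearly surjective residue field. Let $a\in N_1\setminus E$. Then there are $b_1\in N_1\setminus E$, $b_2\in N_2\setminus E$ and an isomorphism $E\langle b_1\rangle\to E\langle b_2\rangle$ over $E$ of valued differential fields with $b_1\mapsto b_2$. If $a$ is d-algebraic over $E$, then $b_1,b_2$ can be chosen d-algebraic over $E$.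

*Proof.* Note that $\operatorname{res}(N_1)=\operatorname{res}(E)$ as differential fields, so both $N_i$ satisfy the hypotheses of Proposition 11 over $E$. Take $(a_\rho)$ as in Lemma 12 with $N=N_1$, and apply Sections 6–8 with $K:=E$. In both cases below $b_i$ will be a limit of $(a_\rho)$; as there is no limit in $E$, we have $b_i\notin E$.

**Case A: $D(Q)=0$ for all $Q\ne0$.** Take limits $b_i\in N_i$. By Lemma 9, $Q(b_i)\ne0$ and $v(Q(b_1))=v(Q(b_2))$ for all $Q\in E\{Y\}\setminus\{0\}$. So both $b_i$ are d-transcendental over $E$, and $b_1\mapsto b_2$ gives an isomorphism $E\langle b_1\rangle\to E\langle b_2\rangle$ of differential fields that preserves valuations. By Lemma 9 this case cannot occur if $a$ is d-algebraic over $E$, since $a$ is a limit.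

**Case B: otherwise.** Let $P$ be of minimal complexity with $D(P)\ge1$; so $P\notin E$. By Proposition 10, $D(P)=1$. By Proposition 11 there are limits $b_i\in N_i$ with $P(b_i)=0$; in particular the $b_i$ are d-algebraic over $E$. Every nonzero $Q$ of smaller complexity than $P$ has $D(Q)=0$, so by Lemma 9
$$Q(b_i)\ne0\quad\text{and}\quad v(Q(b_1))=v(Q(b_2)).\tag{10}$$

*The field isomorphism.* Let $r$ be the order of $P$ and $s=\deg_{Y^{(r)}}P\ge1$. By (10), no nonzero $Q\in E\{Y\}$ of order $<r$, or of order $\le r$ with $\deg_{Y^{(r)}}Q<s$, vanishes at $b_i$. Hence $b_i,\dots,b_i^{(r-1)}$ are algebraically independent over $E$. The coefficient of $T^s$ in $P(b_i,\dots,b_i^{(r-1)},T)$ is nonzero, so this polynomial has degree $s$. It vanishes at $b_i^{(r)}$, and no nonzero polynomial in $T$ of smaller degree over $E(b_i,\dots,b_i^{(r-1)})$ does: clear denominators. So up to a nonzero factor it is the minimal polynomial of $b_i^{(r)}$. Therefore there is a field isomorphism $E(b_1,\dots,b_1^{(r)})\to E(b_2,\dots,b_2^{(r)})$ over $E$ with $b_1^{(l)}\mapsto b_2^{(l)}$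 for $l\le r$.

*Derivations.* $\partial_rP\ne0$ has smaller complexity than $P$, so $(\partial_rP)(b_i)\ne0$. Let $P^\partial$ be $P$ with its coefficients differentiated. Differentiating $P(b_i)=0$ gives
$$b_i^{(r+1)}=-\frac{P^\partial(b_i)+\sum_{l<r}(\partial_lP)(b_i)\,b_i^{(l+1)}}{(\partial_rP)(b_i)}\in E(b_i,\dots,b_i^{(r)}),$$
the same rational expression over $E$ for $i=1,2$. So $E(b_i,\dots,b_i^{(r)})=E\langle b_i\rangle$, and the isomorphism commutes with the derivations on $E$ and on the generators, hence everywhere.

*Valuations.* Every nonzero element of $E\langle b_i\rangle$ has the form $Q(b_i)/J(b_i)$ with $Q\ne0$ of order at most $r$ and $\deg_{Y^{(r)}}Q<s$, and $0\ne J\in E[Y,\dots,Y^{(r-1)}]$ ($J\in E^\times$ if $r=0$). The isomorphism sends $Q(b_1)/J(b_1)$ to $Q(b_2)/J(b_2)$, and $Q,J$ have smaller complexity than $P$, so it preserves valuations by (10). $\square$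

**Proof of Theorem 1.** Let $M^+$ be a spherically complete immediate strict extension of $M$. It has small derivation and is immediate over $K$. Consider the embeddings $\varphi\colon E\to L$ over $K$ of valued differential fields, where $K\subseteq E\subseteq M^+$ is a valued differential subfield, ordered by extension. The inclusion $K\to L$ is one, and unions of chains are again such embeddings, so by Zorn there is a maximal one, $\varphi\colon E\to L$. Here $E$ has small derivation, $\operatorname{res}(E)=\operatorname{res}(K)$ is linearly surjective, and $M^+$ is immediate over $E$. If $E\ne M^+$, view $L$ as an extension of $E$ via $\varphi$; Proposition 13 with $N_1=M^+$, $N_2=L$ gives a proper extension of $\varphi$, a contradiction. So $E=M^+\supseteq M$. $\square$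

**Proof of Theorem 2.** Let $L_1,L_2$ be spherically complete immediate strict extensions of $K$. They have small derivation and differential residue field $\operatorname{res}(K)$. Theorem 1 gives an embedding $\varphi\colon L_1\to L_2$ over $K$. The field $F=\varphi(L_1)$ is spherically complete, has small derivation and contains $K$, so $L_2$ is immediate over $F$. By Lemma 12, $L_2=F$. So $\varphi$ is an isomorphism over $K$, and the conjecture is proved. $\square$

**Proof of Theorem 3.** Let $L_1,L_2$ be as in the theorem. By Zorn take a maximal isomorphism over $K$ between valued differential subfields of $L_1$ and $L_2$ containing $K$, and identify both with $E$. Suppose $a\in L_1\setminus E$; the case $L_2\ne E$ is symmetric. Let $N_i$ be a spherically complete immediate strict extension of $L_i$; it has small derivation and is immediate over $E$, so $\operatorname{res}(N_i)=\operatorname{res}(K)$ is linearly surjective. As $a$ is d-algebraic over $E$, Proposition 13 yields $b_i\in N_i\setminus E$, d-algebraic over $E$, and an isomorphism $E\langle b_1\rangle\cong E\langle b_2\rangle$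 over $E$. Now $L_i\langle b_i\rangle\subseteq N_i$ is an immediate d-algebraic extension of $L_i$ with small derivation. Since $L_i$ itself is d-algebraically maximal, $b_i\in L_i$. This contradicts the maximality of the chosen isomorphism. So $E=L_1=L_2$. $\square$

## 10. Residue fields that are not linearly surjective

We prove Theorem 4. "Only if" is Theorem 2. For "if", let $k$ be not linearly surjective; we construct $K$ with differential residue field $k$ and value group in $\mathbb R$ that lacks the uniqueness property.

The plan is as follows. In a Hahn field $F$ over $k$ we choose $a$ and put $f=A(a)$, with $A$ a linear operator over $k$ for which $A(y)=b$ has no solution in $k$. In $F$ the perturbed equation $A(y)=f+bt^\theta$ is unsolvable, since the coefficient of $t^\theta$ obstructs. But we can change the derivation on the subfield generated by $a$, not touching $f$, so that $a$ itself solves the perturbed equation. This requires that the change be small compared with every element of the field, which holds because $a$ is so generic that no differential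 polynomial expression in $a$ is too close to zero.

**Data.** Let $\theta=1$. Choose reals $\beta_m$ ($m\ge1$) such that $1,\beta_1,\beta_2,\dots$ are linearly independent over $\mathbb Q$, and let $\gamma_m$ be a rational multiple of $\beta_m$ with $1-\frac1m<\gamma_m<1-\frac1{m+1}$. Then $(\gamma_m)$ is strictly increasing in $(0,1)$, and $\theta,\gamma_1,\gamma_2,\dots$ are linearly independent over $\mathbb Q$. Let $\Gamma=\mathbb Z\theta\oplus\bigoplus_m\mathbb Z\gamma_m\subseteq\mathbb R$, a dense subgroup. Let $F=k((t^\Gamma))$ with the derivation of Example 1, where $\lambda\in\operatorname{Hom}(\Gamma,k)$ is chosen as follows.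

- *The derivation of $k$ is nontrivial.* Let $\lambda=0$. Let $A=\partial^n+a_1\partial^{n-1}+\dots+a_n$ ($n\ge1$, $a_i\in k$) and $b\in k$ be such that $A(y)=b$ has no solution in $k$. Let $c_m\in k$ ($m\ge1$) be linearly independent over the constant field $C$ of $k$; for example, powers $c_m=x^m$ of any $x\in k$ with $x'\ne0$, which is transcendental over $C$ since elements of $k$ algebraic over $C$ are constants. Put $c_m^{[j]}=c_m^{(j)}$.
- *The derivation of $k$ is trivial.* Let $\lambda(\gamma_m)=m$, $\lambda(\theta)=0$, $A=\partial$, $n=1$, $b=1$, $c_m=1$. Put $c_m^{[j]}=m^j$.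

Let $a=\sum_mc_mt^{\gamma_m}\in F$. In both cases $a^{(j)}=\sum_mc_m^{[j]}t^{\gamma_m}$. For each $N$ the vectors $\vec c_m=(c_m^{[0]},\dots,c_m^{[N]})$ for any $N+1$ distinct indices $m$ form a basis of $k^{N+1}$, by the Wronskian criterion in the first case and by Vandermonde in the second. Let $f=A(a)$,
$$K=k(t^\Gamma)(f,f',f'',\dots),\qquad M=k(t^\Gamma)(a,a',a'',\dots).$$
These are differential subfields $K\subseteq M\subseteq F$, since $k(t^\Gamma)$ is closed under $\partial$ and $A$ has coefficients in $k$. As $K\supseteq k(t^\Gamma)$, $F$ is immediate over $K$.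

**Step 1: in $F$ the equation $A(y)=f+bt^\theta$ has no solution.** Otherwise $A(z)=bt^\theta$ with $z=y-a$. Compare coefficients of $t^\theta$, with $z_\theta\in k$ that of $z$. In the first case we get $A(z_\theta)=b$, contrary to the choice of $b$. In the second case the coefficient of $t^\theta$ in $z'$ is $\lambda(\theta)z_\theta=0$, so $0=1$.

**Step 2: differential polynomials in $a$ are not too small.** This is the estimate that makes the new derivation small. To see it in the simplest instance, take $k$ constant and $G(X_0)=X_0-(t^{\gamma_1}+\dots+t^{\gamma_{m-1}})$. Then $G(a)$ has value $\gamma_m$, and $v\big((\partial G/\partial X_0)(a)\big)+\theta=1>\gamma_m$.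

**Lemma 14.** If $0\ne G\in k(t^\Gamma)[X_0,\dots,X_N]$ and $x=(a,a',\dots,a^{(N)})$, then $G(x)\ne0$, and $v\big((\partial G/\partial X_j)(x)\big)+\theta>v(G(x))$ for all $j$.

*Proof.* Clearing denominators shifts both sides by the same amount. So let $G$ have coefficients in $k[t^{\Gamma_0}]$, where $\Gamma_0=\mathbb Z\theta\oplus\bigoplus_{m<m_0}\mathbb Z\gamma_m$ for a suitable $m_0$. Write $x=x_<+\xi$, where $x_<$ collects the terms with $m<m_0$ and $\xi=\sum_{m\ge m_0}\vec c_mt^{\gamma_m}$. Let $H(Z)=G(x_<+Z)$. Then $H\ne0$ has coefficients in $k[t^{\Gamma_0}]$, $H(\xi)=G(x)$ and $(\partial_{Z_j}H)(\xi)=(\partial_{X_j}G)(x)$.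

*Expansion.* For a finitely supported $e\colon\{m\ge m_0\}\to\mathbb N$ and a finite set $V\supseteq\operatorname{supp}e$ of indices $\ge m_0$, let $C_e\in k[t^{\Gamma_0}]$ be the coefficient of $z^e$ in the polynomial $H\big(\sum_{m\in V}z_m\vec c_m\big)$. It does not depend on $V$, since shrinking $V$ means setting variables equal to $0$. Put $|e|=\sum e_m$ and $e\cdot\gamma=\sum e_m\gamma_m$. For a monomial $Z^\alpha$ with $|\alpha|=q$, multiplying out in $F$ gives
$$\xi^\alpha=\prod_j\Big(\sum_{m\ge m_0}c_m^{[j]}t^{\gamma_m}\Big)^{\alpha_j}=\sum_{|e|=q}p_{\alpha,e}\,t^{e\cdot\gamma},$$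
where $p_{\alpha,e}\in k$ is the coefficient of $z^e$ in $\prod_j\big(\sum_{m\in V}c_m^{[j]}z_m\big)^{\alpha_j}$ for any finite $V\supseteq\operatorname{supp}e$. The exponents $e\cdot\gamma$ are distinct and form a well-ordered set, since they are sums of $q$ elements of a well-ordered set. If $H=\sum_\alpha H_\alpha Z^\alpha$ (a finite sum), then $C_e=\sum_{|\alpha|=|e|}H_\alpha p_{\alpha,e}$. By linear independence of the $\gamma_m$ ($m\ge m_0$) modulo $\Gamma_0$, the cosets $e\cdot\gamma+\Gamma_0$ are distinct for distinct $e$. So the part of $H(\xi)$ supported in $e\cdot\gamma+\Gamma_0$ is exactly $C_et^{e\cdot\gamma}$, and $H(\xi)$ is supported in the union of these cosets. There is no cancellation between different $e$, and hence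
$$v(H(\xi))=\min_e\big(v(C_e)+e\cdot\gamma\big).\tag{11}$$

*Nonvanishing.* Let $W$ be a set of $N+1$ indices $\ge m_0$. As $(\vec c_m)_{m\in W}$ is a basis of $k^{N+1}$, the polynomial $H\big(\sum_{m\in W}z_m\vec c_m\big)$ arises from $H\ne0$ by an invertible linear change of variables, so it is nonzero. So some $C_e\ne0$, and $H(\xi)\ne0$ by (11).

*Derivatives.* Write the $j$-th standard basis vector as $\sum_{m\in W}\kappa_m\vec c_m$ with $\kappa_m\in k$. For finite $V\supseteq W$ the chain rule gives
$$(\partial_{Z_j}H)\Big(\sum_Vz_m\vec c_m\Big)=\sum_{m\in W}\kappa_m\frac{\partial}{\partial z_m}H\Big(\sum_Vz_m\vec c_m\Big).$$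
So the coefficients $C_e^j$ belonging to $\partial_{Z_j}H$ are $C_e^j=\sum_{m\in W}\kappa_m(e_m+1)C_{e+1_m}$, where $1_m$ is the indicator of $m$. If $\partial_{Z_j}H=0$, the claimed inequality holds trivially. Otherwise, by nonvanishing and (11) for $\partial_{Z_j}H$, choose $e$ with $v(\partial_{Z_j}H(\xi))=v(C_e^j)+e\cdot\gamma<\infty$, and then $m\in W$ with $v(C_{e+1_m})\le v(C_e^j)$. By (11) for $H$,
$$v(H(\xi))\le v(C_{e+1_m})+e\cdot\gamma+\gamma_m\le v(\partial_{Z_j}H(\xi))+\gamma_m<v(\partial_{Z_j}H(\xi))+\theta .\qquad\square$$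

**Step 3: a second derivation on $M$.** By Lemma 14 the $a^{(j)}$ are algebraically independent over $k(t^\Gamma)$. As $f^{(i)}=a^{(n+i)}+(k\text{-linear combination of }a^{(j)},\ j<n+i)$, the family $a,\dots,a^{(n-1)},f,f',\dots$ is algebraically independent over $k(t^\Gamma)$ and generates $M$. So there is a $k(t^\Gamma)$-linear derivation $\eta$ of $M$ with $\eta(a^{(n-1)})=bt^\theta$ that vanishes on $a^{(j)}$ for $j<n-1$ and on all $f^{(i)}$. Thus $\eta|_K=0$. By induction $\eta(a^{(j)})=w_jt^\theta$ with $w_j\in k$ for all $j$: for $j\ge n$ express $a^{(j)}$ as $f^{(j-n)}$ minus a $k$-linear combination of earlier ones.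

Let $0\ne g\in k(t^\Gamma)[a,a',\dots]$, say $g=G(x)$ as in Lemma 14. Then $\eta g=\sum_j(\partial G/\partial X_j)(x)\,w_jt^\theta$, so $v(\eta g)>v(g)$ by Lemma 14. For $g_1,g_2$ of this kind, $\eta(g_1/g_2)=(g_1/g_2)\big(\eta g_1/g_1-\eta g_2/g_2\big)$, so $v(\eta g)>v(g)$ for all $g\in M^\times$. Therefore $\partial^*=\partial+\eta$ is a derivation on the valued field $M$ with $v(\partial^*g)\ge v(g)$; it is small (hence continuous), and it extends $\partial|_K$. Moreover $\partial^{*j}a=a^{(j)}$ for $j<n$ and $\partial^{*n}a=a^{(n)}+bt^\theta$. So in $(M,\partial^*)$ we have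
$$A(a)=f+bt^\theta .$$

**Step 4: over $K$, strictness is automatic.** We show that every extension $L$ of $K$ with small derivation is strict. Let $\phi\in K^\times$ with $\partial\mathcal O_K\subseteq\phi\mathcal O_K$ or $\partial\mathfrak m_K\subseteq\phi\mathfrak m_K$. There are $x\in\mathfrak m_K$ with $v(\partial x)=v(x)>0$ arbitrarily small. If $k$ has nontrivial derivation, take $x=ct^\gamma$ with $c\in k$, $c'\ne0$ and small $\gamma>0$. Otherwise take $x=t^\gamma$ with $\lambda(\gamma)\ne0$. Such $\gamma$ occur in every interval $(0,\varepsilon)$: the set $\Gamma\cap(0,\varepsilon)$ generates $\Gamma$ (divide with remainder by one of its elements), and $\lambda\ne0$. Hence $v(\phi)\le0$. So $\partial_L\mathcal O_L\subseteq\mathcal O_L\subseteq\phi\mathcal O_L$ and $\partial_L\mathfrak m_L\subseteq\mathfrak m_L\subseteq\phi\mathfrak m_L$.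

**Step 5: two non-isomorphic extensions.** $L_1=F$ is a spherically complete immediate extension of $K$ with small derivation, hence strict over $K$ by Step 4. Let $L_2$ be a spherically complete immediate strict extension of $(M,\partial^*)$. It has small derivation, and it is immediate over $K$ since $M$ is. As $\partial^*$ extends $\partial|_K$, Step 4 shows that $L_2$ is also a spherically complete immediate strict extension of $K$. The equation $A(y)=f+bt^\theta$ is over $K$. In $L_2$ it has the solution $a$; by Step 1 it has none in $L_1$. So $L_1\not\cong L_2$ over $K$. Thus $K$, which has small derivation, differential residue field $k$ and value group $\Gamma\subseteq\mathbb R$, lacks the uniqueness property. This proves Theorem 4. $\square$
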